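\title{Isomorphic embeddings of $\ell_\infty/c_0$ into itself\\ are somewhere trivial under OCA}

\begin{abstract}
We show that Todorcevic's Open Coloring Axiom implies that every isomorphic embedding $T$ of the real Banach space $\ell_\infty/c_0$ into itself is somewhere trivial: there are infinite sets $A,B\subseteq\mathbb N$, a bijection $\sigma:B\to A$ and a real number $r\ne0$ such that, for $f$ supported by $A$, the restriction of $T[f]$ to $B$ is $r[f\circ\sigma]$. This answers a question of Koszmider and Rodriguez-Porras. The result is quantitative: if $T$ is bounded below by $c$ on $\ell_\infty(A_0)/c_0(A_0)$, then $A$ can be found inside $A_0$ with $|r|>\rho$, for any prescribed $\rho<c$. Under the Continuum Hypothesis the statement fails, so it is independent of ZFC.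
\end{abstract}

\section{Introduction}

Throughout, scalars are real and $\mathbb N=\{0,1,2,\dots\}$. Let $\ell_\infty$ be the Banach space of bounded sequences, $c_0$ the subspace of sequences converging to $0$, and $[f]$ the class of $f\in\ell_\infty$ in the quotient $\ell_\infty/c_0$, so that $\|[f]\|=\limsup_n|f(n)|$. The first operators on $\ell_\infty/c_0$ that one writes down rearrange and rescale coordinates. An arbitrary bounded operator, however, is defined only on classes, and nothing in the definition ties the $n$-th term of the output to any particular terms of the input. We ask whether an operator that is bounded below must nevertheless rearrange and rescale coordinates on some infinite piece.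

A real function defined on a subset of $\mathbb N$ is extended by $0$ when it is regarded as a sequence. For $A\subseteq\mathbb N$, a sequence $f\in\ell_\infty$ is \emph{$A$-supported} if $f(n)=0$ for $n\notin A$, and we identify $\ell_\infty(A)/c_0(A)$ with the subspace of $\ell_\infty/c_0$ formed by the classes of $A$-supported sequences.

\begin{definition}
Let $T:\ell_\infty/c_0\to\ell_\infty/c_0$ be a bounded linear operator and let $A,B\subseteq\mathbb N$ be infinite. The \emph{fragment} $T_{B,A}:\ell_\infty(A)/c_0(A)\to\ell_\infty(B)/c_0(B)$ is given by $T_{B,A}[f]=[g\chi_B]$, where $f$ is $A$-supported and $T[f]=[g]$. A \emph{trivial fragment} of $T$ is a quadruple $(A,B,\sigma,r)$, with $A,B$ infinite, $\sigma:B\to A$ a bijection and $r\ne0$ real, such that $T_{B,A}[f]=r[f\circ\sigma]$ for every $A$-supported $f$. The operator $T$ is \emph{somewhere trivial} if it has a trivial fragment, and it is an \emph{isomorphic embedding} if $\|Tx\|\ge c\|x\|$ for some $c>0$ and all $x$.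
\end{definition}

Thus $T_{B,A}$ feeds $T$ only with inputs living on $A$ and reads the output only on $B$; it is the analog of the $B\times A$ submatrix of a matrix.

\begin{example}\label{ex:basic}
(a) Let $\phi:\mathbb N\to\mathbb N$ be finite-to-one and $w\in\ell_\infty\setminus c_0$. Then $T[f]=[w\cdot(f\circ\phi)]$ is a well-defined bounded operator. Choose an infinite $B$ on which $\phi$ is injective and $w$ converges to some $r\neq0$. Then $(\phi(B),B,\phi|B,r)$ is a trivial fragment.

(b) Let $u$ be a nonprincipal ultrafilter on $\mathbb N$ and let $P[f]=(\lim_uf)\,[\chi_{\mathbb N}]$ (limits along ultrafilters are recalled in Section~\ref{sec:prelim}). All fragments of $P$ have rank at most one, whereas a trivial fragment maps onto an infinite-dimensional space. So $P$ is not somewhere trivial, and some lower bound on $T$ is needed.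

(c) Since $P^2=P$, the operator $I+P$ is invertible with inverse $I-\frac12P$. It is not of the form (a): operators of that form send characteristic functions of disjoint sets to classes with product $0$, while for $a\in u$ with infinite complement $a'$ the images of $[\chi_a]$ and $[\chi_{a'}]$ under $I+P$ have product $[\chi_{a'}]\neq0$. But $(I+P)_{A,A}$ is the identity for every infinite $A\notin u$. So one has to pass to fragments, and passing to a fragment removes the ultrafilter.
\end{example}

The following problem was posed by Koszmider and Rodriguez-Porras \cite{KRP}. Here PFA is the Proper Forcing Axiom, MA is Martin's Axiom, and OCA is the Open Coloring Axiom stated below.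

\medskip
\noindent\textbf{Problem.} \emph{Is it consistent with ZFC, and does it follow from PFA or from OCA${}+{}$MA, that every isomorphic embedding $T:\ell_\infty/c_0\to\ell_\infty/c_0$ is somewhere trivial?}
\medskip

The examples above, and the matrix operators of Section~\ref{sec:matrix}, suggest a positive answer. ZFC alone cannot give it: under the Continuum Hypothesis (CH) there are only $\aleph_1$ candidates $(A,B,\sigma)$, and one can defeat them one at a time (Proposition~\ref{prop:ch}). An additional axiom is needed that forces an arbitrary operator to behave, at least approximately and in part, like a matrix.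

For a set $X$ let $[X]^2$ be the set of its two-element subsets. If $X$ is a topological space, $K\subseteq[X]^2$ is \emph{open} if for every $\{z,z'\}\in K$ there are disjoint neighborhoods $O\ni z$ and $O'\ni z'$ with $\{z_1,z_1'\}\in K$ for all $z_1\in O$, $z_1'\in O'$.

\medskip
\noindent\textbf{OCA} \cite{Tod}. \emph{If $X$ is a separable metrizable space and $[X]^2=K_0\cup K_1$ is a partition with $K_0$ open, then either there is an uncountable $Y\subseteq X$ with $[Y]^2\subseteq K_0$, or $X=\bigcup_{k\in\mathbb N}X_k$ with $[X_k]^2\cap K_0=\emptyset$ for all $k$.}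
\medskip

PFA implies OCA, and OCA, also together with MA, is consistent relative to ZFC \cite{Tod}. Nothing else about these axioms is used.

\begin{theorem}[OCA]\label{thm:main}
Let $T$ be a bounded operator on $\ell_\infty/c_0$, let $A_0\subseteq\mathbb N$ be infinite and $c>0$, and suppose that $\|Tx\|\ge c\|x\|$ for all $x\in\ell_\infty(A_0)/c_0(A_0)$. Then for every $\rho<c$ there is a trivial fragment $(A,B,\sigma,r)$ of $T$ with $A\subseteq A_0$ and $|r|>\rho$.
\end{theorem}

Taking $A_0=\mathbb N$ answers the Problem.

\begin{corollary}\label{cor:answer}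
OCA implies that every isomorphic embedding of $\ell_\infty/c_0$ into itself is somewhere trivial. Hence this statement follows from PFA and from OCA${}+{}$MA, and it is consistent relative to ZFC.
\end{corollary}

For infinite $A$ let $c(T,A)=\inf\{\|Tx\|:x\in\ell_\infty(A)/c_0(A),\ \|x\|=1\}$. This number is positive exactly when the restriction of $T$ to $\ell_\infty(A)/c_0(A)$ is an isomorphic embedding.

\begin{theorem}[OCA]\label{thm:sup}
For every bounded operator $T$ on $\ell_\infty/c_0$,
\[
\sup_{A\ \mathrm{infinite}}c(T,A)=\sup\{|r|:(A,B,\sigma,r)\text{ is a trivial fragment of }T\},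
\]
with $\sup\emptyset=0$. In particular, $T$ is somewhere trivial if and only if its restriction to some $\ell_\infty(A)/c_0(A)$, $A$ infinite, is an isomorphic embedding.
\end{theorem}

\begin{proposition}[CH]\label{prop:ch}
There is an isometric automorphism of $\ell_\infty/c_0$ that is not somewhere trivial. Consequently the statement in the Problem is independent of ZFC.
\end{proposition}

The proof of Theorem~\ref{thm:main} has three parts. Section~\ref{sec:fragment} shows, in ZFC, that an operator without large trivial fragments is ``diffuse'': it has no large diagonal. Section~\ref{sec:oca} shows, using OCA, that the norm of a fragment of a diffuse operator can be lowered by a fixed factor, in a weak sense, by shrinking $A$. Section~\ref{sec:main} iterates this weak reduction and contradicts the lower bound; we give it before Section~\ref{sec:oca}, so that the reader sees what the reduction is for. Proposition~\ref{prop:ch} is proved in Section~\ref{sec:ch}.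

\section{The model case: matrices}\label{sec:matrix}

Intervals such as $[l,M]$ and $[0,l)$ are intervals of $\mathbb N$. The following device is used here and again at the end of the general proof.

\begin{lemma}\label{lem:sparse}
Let $[l(n),M_n]$, $n\in C$, be intervals such that $\{n\in C:l(n)\le q\}$ is finite for every $q$.
\begin{itemize}
\item[(a)] Every infinite $A\subseteq\mathbb N$ contains an infinite $A'$ with $|A'\cap[l(n),M_n]|\le1$ for all $n\in C$.
\item[(b)] Every infinite subset of $C$ contains a sequence $n_0,n_1,\dots$ with $l(n_{p+1})>M_{n_p}$ for all $p$. The $n_p$ are distinct and their intervals are pairwise disjoint.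
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $i_0<i_1<\cdots$ in $A$ with $i_{q+1}>M_n$ for each of the finitely many $n$ with $l(n)\le i_q$, and let $A'=\{i_q:q\in\mathbb N\}$. Given $n$, let $i_q$ be the least element of $A'$ with $i_q\ge l(n)$; then $i_{q+1}>M_n$. (b) Only finitely many $n$ have $l(n)\le M_{n_p}$, so $n_{p+1}$ can be chosen.
\end{proof}

Let $(a_{n,i})_{n,i\in\mathbb N}$ be a real matrix with $\sup_n\sum_i|a_{n,i}|<\infty$ in which every row and every column has only finitely many nonzero entries. The operator $Rf(n)=\sum_ia_{n,i}f(i)$ on $\ell_\infty$ is bounded and preserves finitely supported sequences, hence preserves $c_0$, so $T[f]=[Rf]$ is a bounded operator on $\ell_\infty/c_0$. We prove Theorem~\ref{thm:main} for $T$ by hand.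

Let the \emph{window} $V_n=[l(n),M_n]$ be the smallest interval containing the support of row $n$, and let $V_n=\{n\}$ if the row is zero. If $l(n)\le q$, then $n\le q$ or row $n$ has a nonzero entry in one of the columns $0,\dots,q$, so Lemma~\ref{lem:sparse} applies. Take an infinite $A'\subseteq A_0$ meeting every window in at most one point, and fix a positive $\rho_1$ with $\rho<\rho_1<c$. Since
\[
\rho_1<c\le\|T[\chi_{A'}]\|\le\limsup_n\sum_{i\in A'}|a_{n,i}|,
\]
there are infinitely many $n$ with $\sum_{i\in A'}|a_{n,i}|>\rho_1$. For such $n$ the sum has a single nonzero term, at the point $\sigma(n)$ of $A'\cap V_n$. Choose an infinite set $B$ of such $n$ with pairwise disjoint windows, so that $\sigma$ is injective on $B$, and thin it so that $a_{n,\sigma(n)}$ converges along $B$ to some $r$; then $|r|\ge\rho_1$. For $f$ supported by $A=\sigma(B)\subseteq A'$ and $n\in B$ we have $Rf(n)=a_{n,\sigma(n)}f(\sigma(n))$. So $(A,B,\sigma,r)$ is a trivial fragment with $|r|>\rho$.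

The argument rests on one fact: the output at $n$ is determined by the input on a finite window that moves to infinity with $n$. A sparse set meets each window once, and then all the mass that a row has on the sparse set sits at one point. For a general $T$ there are no entries and no windows. Entries will be replaced by norms of fragments $T_{C,\sigma(C)}$. Windows will be produced by OCA, but only approximately and only at those $n$ where the norm is almost attained. For this reason one step gains only a factor $1-\kappa$, and an iteration is needed.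

\section{Preliminaries}\label{sec:prelim}

\subsection{Sets modulo finite sets and ultrafilter limits}
\emph{Almost all} means all but finitely many. We write $P\subseteq^*Q$ if $P\setminus Q$ is finite, $P=^*Q$ if $P\subseteq^*Q\subseteq^*P$, and $f=^*g$ if the functions $f,g$ agree at almost all points. If $P_0\supseteq^*P_1\supseteq^*\cdots$ are infinite, there is an infinite $P\subseteq P_0$ with $P\subseteq^*P_i$ for all $i$, a \emph{pseudo-intersection}: choose distinct points $n_i\in P_0\cap\dots\cap P_i$.

An ultrafilter on $\mathbb N$ is \emph{nonprincipal} if it contains no finite set. For $B\subseteq\mathbb N$ let $B^*$ be the set of nonprincipal ultrafilters containing $B$; it is nonempty exactly when $B$ is infinite. For $t\in\mathbb N^*$ and $g\in\ell_\infty$, $\lim_tg$ is the unique real $\gamma$ with $\{n:|g(n)-\gamma|<\varepsilon\}\in t$ for all $\varepsilon>0$. The map $g\mapsto\lim_tg$ is a linear functional of norm one that vanishes on $c_0$.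

\begin{lemma}\label{lem:ultra}
Let $g\in\ell_\infty$, $C\subseteq\mathbb N$ and $\alpha\in\mathbb R$. If $g(n)\ge\alpha$ for almost all $n\in C$, then $\lim_tg\ge\alpha$ for all $t\in C^*$. If $\lim_tg>\alpha$ for all $t\in C^*$, then $g(n)>\alpha$ for almost all $n\in C$. The same holds with all inequalities reversed, and $\limsup_{n\in C}|g(n)|=\sup_{t\in C^*}|\lim_tg|$ for infinite $C$.
\end{lemma}

\begin{proof}
In the first case $\{n:g(n)\ge\alpha\}\in t$, and this set meets every set $\{n:|g(n)-\lim_tg|<\varepsilon\}$. In the second case, if $C'=\{n\in C:g(n)\le\alpha\}$ were infinite, any $t\in C'^*$ would have $\lim_tg\le\alpha$. Replace $g$ by $-g$ to reverse the inequalities, and apply both statements to $|g|$ for the last formula.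
\end{proof}

\subsection{The rows of an operator}
Fix a bounded operator $T$ on $\ell_\infty/c_0$. A class $[g]$ has no value at a point $n$, but it has a value at each $t\in\mathbb N^*$. So the rows of $T$ are indexed by ultrafilters: for $t\in\mathbb N^*$ and $f\in\ell_\infty$ put
\[
\mu_t(f)=\lim\nolimits_tg\quad\text{where }T[f]=[g],\qquad
|\mu_t|(A)=\sup\{\mu_t(f):f\text{ is }A\text{-supported},\ \|f\|_\infty\le1\}.
\]
Each $\mu_t$ is a linear functional on $\ell_\infty$ of norm at most $\|T\|$ that vanishes on $c_0$, and $|\mu_t|(A)$ replaces $\sum_{i\in A}|a_{n,i}|$. We put $\|T_{B,A}\|=0$ if $A$ or $B$ is finite. A \emph{sign function on $A$} is an $A$-supported $f$ with $f(i)\in\{-1,1\}$ for $i\in A$.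

\begin{lemma}\label{lem:rows}
Let $A,A',B\subseteq\mathbb N$ and $t\in\mathbb N^*$.
\begin{itemize}
\item[(a)] $|\mu_t|(A\cup A')=|\mu_t|(A)+|\mu_t|(A')$ if $A\cap A'=\emptyset$; $|\mu_t|(A)\le|\mu_t|(A')$ if $A\subseteq^*A'$; and $|\mu_t(f)|\le\|f\|_\infty|\mu_t|(A)$ if $f$ is $A$-supported.
\item[(b)] $\|T_{B,A}\|=\sup_{t\in B^*}|\mu_t|(A)$, with $\sup\emptyset=0$. Hence $\|T_{B,A}\|\le\|T_{B',A'}\|$ if $A\subseteq^*A'$ and $B\subseteq^*B'$.
\item[(c)] If $\|T_{B,A}\|>\alpha\ge0$, there are a sign function $f$ on $A$ and an infinite $C\subseteq B$ with $\mu_t(f)>\alpha$, hence $|\mu_t|(A)>\alpha$, for all $t\in C^*$.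
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $(A\cup A')$-supported functions in the unit ball are exactly the sums of an $A$-supported and an $A'$-supported function in the unit ball; this gives additivity. Finite sets have $|\mu_t|$-value $0$ because $\mu_t$ vanishes on $c_0$, and monotonicity modulo finite sets follows. The last inequality holds because the set of functions in the definition of $|\mu_t|(A)$ is closed under $f\mapsto-f$.

(b) Both sides are $0$ if $A$ or $B$ is finite. Otherwise, if $T[f]=[g]$, then $\|[g\chi_B]\|=\sup_{t\in B^*}|\mu_t(f)|$ by Lemma~\ref{lem:ultra}, and every class of norm at most $1$ in $\ell_\infty(A)/c_0(A)$ has an $A$-supported representative with $\|f\|_\infty\le1$ (truncate at $\pm1$).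

(c) By (b) there is $t_0\in B^*$ with $|\mu_{t_0}|(A)>\alpha$. Functions on $A$ with finitely many values in $[-1,1]$ are dense in the unit ball of $\ell_\infty(A)$, and each of them is a convex combination of sign functions on $A$, because a point of the cube $[-1,1]^k$ is a convex combination of vertices. So there are a sign function $f$ and $\beta$ with $\mu_{t_0}(f)>\beta>\alpha$. Let $T[f]=[g]$ and $C=\{n\in B:g(n)>\beta\}$. Then $C\in t_0$, so $C$ is infinite, and $\mu_t(f)\ge\beta$ for $t\in C^*$.
\end{proof}

\subsection{Baire category}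
A subset of a topological space is \emph{nowhere dense} if its closure has empty interior, \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager; countable intersections of dense open sets are comeager, and a nonmeager set meets every comeager set. For every set $Y$, the set $\overline Y\setminus\operatorname{int}\overline Y$ is closed and nowhere dense. We work in spaces $\Omega^R$ with $\Omega$ finite and discrete, $R$ countably infinite, and the product topology. Functions are sets of pairs, so $q\subset v$ means that $v$ extends $q$, and $\cup$ glues functions with disjoint domains; $v|S$ is the restriction to a set $S$, and $v|l=v|[0,l)$, $\Omega^l=\Omega^{[0,l)}$ for $l\in\mathbb N$. The clopen sets $[q]=\{v:q\subset v\}$, with $q$ a finite partial function, form a base. By the Baire category theorem these spaces and their products are not meager in themselves. The Kuratowski--Ulam theorem says that if $\mathcal M$ is meager in a product $Y\times Z$ of two such spaces, then for comeagerly many $x\in Y$ the section $\mathcal M_x=\{v:(x,v)\in\mathcal M\}$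 is meager in $Z$.

\begin{lemma}\label{lem:block}
If $H\subseteq\Omega^R$ is meager, there are pairwise disjoint nonempty finite sets $I_j\subseteq R$ and $u_j\in\Omega^{I_j}$, $j\in\mathbb N$, such that $v\notin H$ whenever $v|I_j=u_j$ for infinitely many $j$.
\end{lemma}

\begin{proof}
Let $R=\mathbb N$ and $H\subseteq\bigcup_jN_j$ with $N_0\subseteq N_1\subseteq\cdots$ closed and nowhere dense. Put $m_0=0$. Given $m_j$, list $\Omega^{m_j}$ as $p_1,\dots,p_a$ and choose functions $u^1\subset u^2\subset\dots\subset u^a$ on nonempty intervals starting at $m_j$ with $[p_b\cup u^b]\cap N_j=\emptyset$ for $b\le a$. Let $u_j=u^a$, with domain $I_j=[m_j,m_{j+1})$. If $v|I_j=u_j$, then $v\notin N_j$, whatever $v|m_j$ is. If this happens for infinitely many $j$, then $v$ lies in no $N_j$.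
\end{proof}

\section{From a persistent diagonal to a trivial fragment}\label{sec:fragment}

For a matrix, a sequence of large entries $a_{n,\sigma(n)}$ makes $T_{C',\sigma(C')}$ large for every infinite set $C'$ of such rows. The last property makes sense for any operator, and it suffices.

\begin{lemma}\label{lem:fragment}
Let $C\subseteq\mathbb N$ be infinite, $\sigma:C\to\mathbb N$ injective, $\gamma>0$, and suppose that $\|T_{C',\sigma(C')}\|\ge\gamma$ for all infinite $C'\subseteq C$. Then there are an infinite $Q\subseteq C$ and $r$ with $|r|\ge\gamma$ such that $(\sigma(Q),Q,\sigma|Q,r)$ is a trivial fragment of $T$.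
\end{lemma}

\begin{proof}
Let $m(P)=\|T_{P,\sigma(P)}\|$ for infinite $P\subseteq C$; by Lemma~\ref{lem:rows}(b), $m(P)\le m(P')$ if $P\subseteq^*P'$. We first make $m$ constant; additivity of $|\mu_t|$ then leaves no room for mass off the diagonal.

\emph{Making $m$ constant.} Choose infinite sets $C=P_0\supseteq P_1\supseteq\cdots$ with $m(P_{i+1})\le\beta_i+2^{-i}$, where $\beta_i=\inf\{m(P'):P'\subseteq P_i\text{ infinite}\}$, and let $P$ be a pseudo-intersection. For infinite $P'\subseteq P$ we have $P'=^*P'\cap P_i$, so $\beta_i\le m(P')\le m(P)\le m(P_{i+1})\le\beta_i+2^{-i}$. Hence $m(P')=m(P)=:\bar m$ for all infinite $P'\subseteq P$, and $\bar m\ge\gamma$.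

\emph{Off-diagonal fragments vanish.} Let $P',P''\subseteq P$ be disjoint and suppose that $\|T_{P',\sigma(P'')}\|>\eta>0$. By Lemma~\ref{lem:rows}(c) there is an infinite $Q_0\subseteq P'$ with $|\mu_t|(\sigma(P''))>\eta$ for all $t\in Q_0^*$. As $m(Q_0)=\bar m$, some $t\in Q_0^*$ has $|\mu_t|(\sigma(Q_0))>\bar m-\eta$. The sets $\sigma(Q_0)$ and $\sigma(P'')$ are disjoint subsets of $\sigma(P)$, so $|\mu_t|(\sigma(P))>\bar m=m(P)$ with $t\in P^*$, a contradiction. Thus $\|T_{P',\sigma(P'')}\|=0$.

\emph{The fragment.} Let $T[\chi_{\sigma(P)}]=[g]$ and choose an infinite $Q\subseteq P$ along which $g$ converges, say to $r$. Let $Q'\subseteq Q$ and $T[\chi_{\sigma(Q')}]=[g']$. By the previous step $g'\chi_{Q\setminus Q'}\in c_0$. Also $[g]-[g']=T[\chi_{\sigma(P\setminus Q')}]$, so $(g-g')\chi_{Q'}\in c_0$, that is, $[g'\chi_{Q'}]=r[\chi_{Q'}]$. Hence $T_{Q,\sigma(Q)}[f]=r[f\circ\sigma]$ when $f$ is the characteristic function of a subset of $\sigma(Q)$. By linearity this holds for $f$ with finitely many values, and by continuity for all $\sigma(Q)$-supported $f$. Finally $|r|=\|T_{Q,\sigma(Q)}\|=\bar m\ge\gamma$.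
\end{proof}

We use the lemma in contrapositive form.

\begin{definition}\label{def:diffuse}
Let $A,B$ be infinite and $\gamma>0$. The operator $T$ is \emph{$\gamma$-diffuse on $(B,A)$} if for every infinite $C\subseteq B$ and every injective $\sigma:C\to A$ there is an infinite $C'\subseteq C$ with $\|T_{C',\sigma(C')}\|<\gamma$.
\end{definition}

This property passes to infinite subsets of $A$ and $B$ and to larger $\gamma$. By Lemma~\ref{lem:fragment}, if $T$ has no trivial fragment $(A,B,\sigma,r)$ with $A\subseteq A_0$ and $|r|\ge\gamma$, then $T$ is $\gamma$-diffuse on $(\mathbb N,A_0)$.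

\section{Reducing the norm, and the proofs of the theorems}\label{sec:main}

\subsection{The reduction}
The following proposition is the only place where OCA is used. It is proved in Section~\ref{sec:oca}.

\begin{proposition}[OCA]\label{prop:reduce}
Let $0<\kappa\le\frac1{16}$ and $s>0$. Let $B,A_0$ be infinite, $\|T_{B,A_0}\|\le s$, and let $T$ be $(1-8\kappa)s$-diffuse on $(B,A_0)$. Then there are an infinite $A_1\subseteq A_0$ and a partition $B=\bigsqcup_{m\in\mathbb N}E_m$ (some $E_m$ may be finite or empty) such that
\begin{itemize}
\item[(i)] $\|T_{E_m,A_1}\|\le(1-\kappa)s$ for all $m$;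
\item[(ii)] if $C_0\subseteq B$ and $C_0\cap E_m$ is finite for all $m$, then every infinite $A\subseteq A_1$ contains an infinite $A'$ with $\|T_{C_0,A'}\|\le(1-\kappa)s$.
\end{itemize}
\end{proposition}

The two clauses correspond to our two examples. For a matrix as in Section~\ref{sec:matrix} one can take $A_1=A_0$ and the finite sets $E_m=\{n\in B:l(n)=m\}$: clause (i) is empty, and (ii) holds for a sparse $A'$, since $\|T_{B,A'}\|>(1-8\kappa)s$ would produce, as there, a trivial fragment that violates diffuseness. For the operator $P$ of Example~\ref{ex:basic}(b) one can take $E_0=B$ and $A_1\notin u$, and then (ii) is empty. Diffuseness cannot be dropped: for $T=I$, $B=A_0=\mathbb N$ and $s=1$, clause (i) forces every $E_m\cap A_1$ to be finite, and then (ii) fails for $C_0=A_1$.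

If $A'$ in (ii) did not depend on $C_0$, we would have $\|T_{B,A'}\|\le(1-\kappa)s$: otherwise Lemma~\ref{lem:rows}(c) gives an infinite $C\subseteq B$ with $|\mu_t|(A')>(1-\kappa)s$ on $C^*$, and $C$ contradicts (i) if some $C\cap E_m$ is infinite, and (ii) if not. Finitely many repetitions would then push $\|T_{\mathbb N,A}\|$ below $c$. But $A'$ depends on $C_0$, and there may be uncountably many sets $C_0$. The way out is to let the operator itself name the sets $C_0$ that matter: the sets on which $T[\chi_A]$ is large.

\subsection{The sets $\Lambda(A)$ and a counting argument}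
Suppose that Theorem~\ref{thm:main} fails for $T,A_0,c,\rho$. Then it also fails for every larger $\rho<c$, so we may assume $0<\rho<c$. Fix
\[
\rho<\rho_1<\delta<\delta'<c,\qquad 0<\kappa\le\tfrac1{16}\ \text{ with }\ (1-8\kappa)\delta\ge\rho_1,\qquad s_j=\delta(1-\kappa)^{-j}\quad(j\in\mathbb N).
\]
By Section~\ref{sec:fragment}, $T$ is $\rho_1$-diffuse on $(\mathbb N,A_0)$. So for every $s\ge\delta$, every infinite $D\subseteq\mathbb N$ and every infinite $A\subseteq A_0$, the operator $T$ is $(1-8\kappa)s$-diffuse on $(D,A)$, and Proposition~\ref{prop:reduce} applies to $(D,A,s)$ as soon as $\|T_{D,A}\|\le s$.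

Let $\mathcal A$ be the set of infinite subsets of $A_0$. In this section the letters $A$ and $H$, with decorations, denote elements of $\mathcal A$. For each $A$ fix $g_A$ with $T[\chi_A]=[g_A]$ and put $\Lambda(A)=\{n:|g_A(n)|>\delta'\}$. For $D\subseteq\mathbb N$,
\begin{equation}\label{eq:Lambda}
\|T_{D,A}\|\le\delta\quad\Longrightarrow\quad D\cap\Lambda(A)\text{ is finite},
\end{equation}
since any $t\in(D\cap\Lambda(A))^*$ has $|\mu_t|(A)\ge|\mu_t(\chi_A)|\ge\delta'>\delta$. The lower bound $c$ enters only through the next lemma.

\begin{lemma}\label{lem:count}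
There are no $\nu\in\mathbb N$ and $H_1\supseteq^*H_2\supseteq^*\cdots$ such that $\Lambda(H_{i_0})\cap\dots\cap\Lambda(H_{i_\nu})$ is finite whenever $i_0<\dots<i_\nu$.
\end{lemma}

\begin{proof}
Suppose that they exist. Let $k\ge1$ and $f=\sum_{i\le k}\chi_{H_i}$. Each $t\in\mathbb N^*$ contains $\Lambda(H_i)$ for at most $\nu$ indices $i$. For these, $|\mu_t(\chi_{H_i})|\le\|T\|$. For the others, $\{n:|g_{H_i}(n)|\le\delta'\}\in t$, so $|\mu_t(\chi_{H_i})|\le\delta'$. Hence $\|T[f]\|=\sup_t|\mu_t(f)|\le\nu\|T\|+k\delta'$. On the other hand $f$ is $A_0$-supported and equals $k$ at almost all points of $H_k$, so $\|T[f]\|\ge ck$. Thus $(c-\delta')k\le\nu\|T\|$ for all $k$, which is absurd.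
\end{proof}

It remains to build such a chain. The smallest case is $\|T\|\le s_1$, where one application of Proposition~\ref{prop:reduce}, to $(\mathbb N,A_0,s_1)$, suffices. It gives $A_1$ and $(E_m)$ with $(1-\kappa)s_1=\delta$. Put $H_1=A_1$. Given $H_i\subseteq A_1$, clause (i) and \eqref{eq:Lambda} show that $\Lambda(H_i)\cap E_m$ is finite for all $m$, so (ii) with $C_0=\Lambda(H_i)$ gives $H_{i+1}\subseteq H_i$ with $\|T_{\Lambda(H_i),H_{i+1}}\|\le\delta$. For $i<i'$ we get $\|T_{\Lambda(H_i),H_{i'}}\|\le\delta$, so $\Lambda(H_i)\cap\Lambda(H_{i'})$ is finite by \eqref{eq:Lambda}. This contradicts Lemma~\ref{lem:count} with $\nu=1$.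

If only $\|T\|\le s_2$, clause (i) gives the bound $s_1$ on each $E_m$. One cut by a set $\Lambda(A')$, followed by shrinking $A$, brings the bound to $\delta$ on each $E_m\cap\Lambda(A')$. A second cut produces a set that meets each $E_m$ in a finite set, on which (ii) gives the bound $s_1$. A third cut brings this to $\delta$. We now define what it means that $m$ cuts suffice.

\subsection{Counting cuts}
A family $\mathcal G\subseteq\mathcal A$ is \emph{hereditary} if $A'\subseteq^*A\in\mathcal G$ implies $A'\in\mathcal G$, and \emph{dense below $A$} if every $A^\circ\subseteq^*A$ has some $A''\subseteq^*A^\circ$ in $\mathcal G$. If $\mathcal G^0,\mathcal G^1,\dots$ are hereditary and dense below $A$, then so is $\bigcap_m\mathcal G^m$: given $A^\circ$, choose $A^\circ\supseteq^*A^0\supseteq^*A^1\supseteq^*\cdots$ with $A^m\in\mathcal G^m$ and take a pseudo-intersection. For $D\subseteq\mathbb N$ define recursively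
\begin{align*}
\mathcal G_0(D)&=\{A:\|T_{D,A}\|\le\delta\},\\
\mathcal G_{m+1}(D)&=\{A:\text{for every }A'\subseteq^*A,\ \mathcal G_m(D\cap\Lambda(A'))\text{ is dense below }A'\}.
\end{align*}
Each $\mathcal G_m(D)$ is hereditary: by Lemma~\ref{lem:rows}(b) for $m=0$, and by the form of the definition for $m>0$. By induction on $m$, $D'\subseteq D$ implies $\mathcal G_m(D)\subseteq\mathcal G_m(D')$. Also $\mathcal G_m(D)\subseteq\mathcal G_{m+1}(D)$: if $A\in\mathcal G_m(D)$ and $A^\circ\subseteq^*A'\subseteq^*A$, then $A^\circ$ itself lies in $\mathcal G_m(D)\subseteq\mathcal G_m(D\cap\Lambda(A'))$.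

\begin{lemma}\label{lem:depth}
Let $\nu_j=2^j-1$. If $\|T_{D,A}\|\le s_j$, then $\mathcal G_{\nu_j}(D)$ is dense below $A$.
\end{lemma}

\begin{proof}
We use induction on $j$, for all $D$ and $A$. For $j=0$, every $A^\circ\subseteq^*A$ lies in $\mathcal G_0(D)$. Let $\|T_{D,A}\|\le s_{j+1}$ and $\nu=\nu_j$, so that $\nu_{j+1}=2\nu+1$. The hypothesis passes to every $A^\circ\subseteq^*A$, so it suffices to find one $A_2\subseteq^*A$ in $\mathcal G_{2\nu+1}(D)$. If $D$ is finite, $A\in\mathcal G_0(D)$ will do. Otherwise apply Proposition~\ref{prop:reduce} to $(D,A,s_{j+1})$ to get $A_1\subseteq A$ and $D=\bigsqcup_mE_m$, with $(1-\kappa)s_{j+1}=s_j$. By (i) and the induction hypothesis each $\mathcal G_\nu(E_m)$ is dense below $A_1$, so there is $A_2\subseteq^*A_1$ in $\bigcap_m\mathcal G_\nu(E_m)$. It remains to pass from the pieces $E_m$ to their union, and this costs $\nu+1$ further cuts.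

\medskip\noindent\emph{Claim.} For all $i\in\mathbb N$, $C\subseteq D$ and $\hat A\subseteq^*A_1$: if $\hat A\in\bigcap_m\mathcal G_i(C\cap E_m)$, then $\hat A\in\mathcal G_{i+\nu+1}(C)$.\medskip

We argue by induction on $i$, for all $C$ and $\hat A$. Let $A'\subseteq^*\hat A$ and $C'=C\cap\Lambda(A')$; we must show that $\mathcal G_{i+\nu}(C')$ is dense below $A'$.

Let $i=0$. Since $\|T_{C\cap E_m,A'}\|\le\delta$, \eqref{eq:Lambda} shows that $C'\cap E_m$ is finite for all $m$. Given $A^\circ\subseteq^*A'$, the set $A^\circ\cap A_1=^*A^\circ$ is infinite, so (ii) gives $A''\subseteq A^\circ\cap A_1$ with $\|T_{C',A''}\|\le s_j$. By the induction hypothesis on $j$, some $A'''\subseteq^*A''$ lies in $\mathcal G_\nu(C')$.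

Let $i>0$. By the definition of $\mathcal G_i(C\cap E_m)$, each $\mathcal G_{i-1}(C'\cap E_m)$ is dense below $A'$, hence so is their intersection over $m$. Thus every $A^\circ\subseteq^*A'$ has some $A''\subseteq^*A^\circ$ in $\bigcap_m\mathcal G_{i-1}(C'\cap E_m)$. As $A''\subseteq^*A_1$, the case $i-1$ of the Claim gives $A''\in\mathcal G_{i+\nu}(C')$. This proves the Claim.

The Claim with $i=\nu$, $C=D$ and $\hat A=A_2$ gives $A_2\in\mathcal G_{2\nu+1}(D)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
As $T$ is bounded and $s_j\to\infty$, there is $j$ with $\|T\|\le s_j$. Let $\nu=\nu_j$. By Lemma~\ref{lem:depth} there is $H_1\in\mathcal G_\nu(\mathbb N)$. We build $H_1\supseteq^*H_2\supseteq^*\cdots$ such that, with $\Lambda_I=\bigcap_{i\in I}\Lambda(H_i)$ and $\Lambda_\emptyset=\mathbb N$,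
\begin{equation}\label{eq:chain}
H_i\in\mathcal G_{\nu-|I|}(\Lambda_I)\qquad\text{for all }I\subseteq\{1,\dots,i-1\}\text{ with }|I|\le\nu .
\end{equation}
This holds for $i=1$. Suppose that it holds for $i$. For each $I'\subseteq\{1,\dots,i-1\}$ with $|I'|<\nu$, the definition of $\mathcal G_{\nu-|I'|}(\Lambda_{I'})$ with $A'=H_i$ says that $\mathcal G_{\nu-|I'|-1}(\Lambda_{I'}\cap\Lambda(H_i))$ is dense below $H_i$. Choose $H_{i+1}\subseteq^*H_i$ in all of these finitely many families. This gives \eqref{eq:chain} at $i+1$ for the sets $I=I'\cup\{i\}$; for $I\not\ni i$ it is inherited from $H_i$.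

Let $i_0<\dots<i_\nu$ and $I=\{i_0,\dots,i_{\nu-1}\}$. By \eqref{eq:chain}, $H_{i_\nu}\in\mathcal G_0(\Lambda_I)$, so $\Lambda_I\cap\Lambda(H_{i_\nu})$ is finite by \eqref{eq:Lambda}. This contradicts Lemma~\ref{lem:count}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sup}]
If $(A,B,\sigma,r)$ is a trivial fragment, then $\|T[f]\|\ge\|T_{B,A}[f]\|=|r|\,\|[f]\|$ for $A$-supported $f$, so $c(T,A)\ge|r|$. This gives ``$\ge$'', in ZFC. If $c(T,A)>\rho\ge0$, Theorem~\ref{thm:main} with $A_0=A$ and $c=c(T,A)$ gives a trivial fragment with $|r|>\rho$. This gives ``$\le$''. The last assertion says that one side is positive if and only if the other is.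
\end{proof}

\section{Windows from OCA: proof of Proposition~\ref{prop:reduce}}\label{sec:oca}

\subsection{Normalization}
Replacing $T$ by $s^{-1}T$, we assume $s=1$, so $|\mu_t|(A_0)\le1$ for $t\in B^*$. This bound is used in the following form: a row that almost attains the value $1$ on $A$ hardly sees the input outside $A$.

\begin{lemma}\label{lem:conc}
Let $t\in B^*$, $A\subseteq A_0$, and let $f$ be $A$-supported with $\|f\|_\infty\le1$ and $\mu_t(f)\ge1-\varepsilon$. Then $|\mu_t(h)|\le\varepsilon$ for every $A_0$-supported $h\in\ell_\infty$ that vanishes at almost all points of $A$ and satisfies $|h|\le1$ on $A_0\setminus A$.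
\end{lemma}

\begin{proof}
We have $|\mu_t|(A_0\setminus A)=|\mu_t|(A_0)-|\mu_t|(A)\le\varepsilon$ and $\mu_t(h)=\mu_t(h\chi_{A_0\setminus A})$.
\end{proof}

Let $\Sigma=\{-1,0,1\}$ and $\Omega=\Sigma\times\Sigma$; a function $v$ into $\Omega$ is written $v=(v^1,v^2)$. For each $h:A_0\to\Sigma$ fix $Lh\in\ell_\infty$ with $[Lh]=T[h]$, so that $\mu_t(h)=\lim_tLh$. The choice is arbitrary, and $L$ need be neither additive nor continuous. For a matrix we could take $L=R$, and $Lh(n)$ would depend only on $h|V_n$. Our aim is to recover a trace of this.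

\subsection{The coloring}
The plan is to put a pair of inputs into $K_0$ if they agree where both are prescribed and their outputs visibly disagree. An uncountable family of such inputs should glue to a single input, whose output is eventually close to all of theirs, and this should exclude the first alternative of OCA. For gluing, the inputs must agree on the whole overlap of their domains; for $K_0$ to be open, this must be decided by finite information. So we let the inputs live on uncountably many sets with finite pairwise intersections, the branches of a tree. Gluing changes an input off its branch, so we may compare outputs only at points where $T$ concentrates on the branch. A second function on the branch tests for this.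

Fix a bijection of $A_0$ with the set of finite binary strings and treat the elements of $A_0$ as strings. For $x\in2^{\mathbb N}$ and $D\subseteq\mathbb N$ let $D^x=\{x|i:i\in D\}\subseteq A_0$; the \emph{branch} of $x$ is $\mathbb N^x$. For $f:D\to\Sigma$ let $f^x:A_0\to\Sigma$ be given by $f^x(x|i)=f(i)$ for $i\in D$ and $f^x=0$ elsewhere. For $x\ne y$ let $\Delta(x,y)=\min\{i:x(i)\neq y(i)\}$, so that $\mathbb N^x\cap\mathbb N^y=\{x|i:i\le\Delta(x,y)\}$. Let $X=2^{\mathbb N}\times\Omega^{\mathbb N}$, and for $z=(x,v)\in X$ put
\[
e_z=(v^1)^x,\quad g_z=(v^2)^x,\quad U(z)=\{n\in B:Lg_z(n)>1-3\kappa\},\quad\lambda_z=(Le_z)|B .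
\]
Here $e_z$ is the input, $\lambda_z$ the output, $g_z$ the test function, and $U(z)$ the set where the test is passed. Call $z=(x,v)$ and $z'=(y,v')$ \emph{compatible} if $x\neq y$ and $v^1(i)=v'^1(i)$ for all $i\le\Delta(x,y)$, that is, if $e_z$ and $e_{z'}$ agree on $\mathbb N^x\cap\mathbb N^y$. Let $\{z,z'\}\in K_0$ if $z,z'$ are compatible and
\[
|\lambda_z(n)-\lambda_{z'}(n)|>8\kappa\qquad\text{for some }n\in U(z)\cap U(z'),
\]
and let $K_1=[X]^2\setminus K_0$.

Since $L$ is not continuous, we refine the topology. Give $X$ the topology induced by the injection $z\mapsto(x,v,\chi_{U(z)},\lambda_z)$ into $2^{\mathbb N}\times\Omega^{\mathbb N}\times2^B\times\mathbb R^B$; it is separable and metrizable because $B$ is countable. In this topology $K_0$ is open. Indeed, let $n$ witness $\{z,z'\}\in K_0$, let $M=\Delta(x,y)$ and $2\varepsilon=|\lambda_z(n)-\lambda_{z'}(n)|-8\kappa$. Let $O$ consist of the $z_1=(x_1,v_1)$ with $x_1|(M+1)=x|(M+1)$, $v_1|(M+1)=v|(M+1)$, $n\in U(z_1)$ and $|\lambda_{z_1}(n)-\lambda_z(n)|<\varepsilon$, and define $O'$ from $z'$ by the same conditions. These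 sets are open and disjoint, and for $z_1\in O$, $z_1'=(y_1,v_1')\in O'$ we have $\Delta(x_1,y_1)=M$, so $z_1,z_1'$ are compatible and $n$ witnesses $\{z_1,z_1'\}\in K_0$.

\begin{lemma}\label{lem:nouncountable}
There is no uncountable $Y\subseteq X$ with $[Y]^2\subseteq K_0$.
\end{lemma}

\begin{proof}
Suppose that $Y$ is such a set. By compatibility there is $e:A_0\to\Sigma$ that agrees with $e_z$ on $\mathbb N^x$ for every $z=(x,v)\in Y$. Let $z=(x,v)\in Y$ and $t\in U(z)^*$. Then $\mu_t(g_z)\ge1-3\kappa$, and $e-e_z$ vanishes on $\mathbb N^x$ and equals $e$ off $\mathbb N^x$. Lemma~\ref{lem:conc} gives $|\lim_t(Le-Le_z)|\le3\kappa$. By Lemma~\ref{lem:ultra} there is $m_z$ with $|Le(n)-\lambda_z(n)|\le\frac72\kappa$ for all $n\in U(z)$ with $n\ge m_z$. Pass to an uncountable subset of $Y$ on which $m_z=m$ is constant. The finite-dimensional space $\mathbb R^{B\cap[0,m)}$ is a union of countably many cubes of side less than $\kappa$, so there is an uncountable $Y'$ in this subset with $|\lambda_z(n)-\lambda_{z'}(n)|<\kappa$ for $z,z'\in Y'$ and $n\in B\cap[0,m)$. For distinct $z,z'\in Y'$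 and $n\in U(z)\cap U(z')$ we get $|\lambda_z(n)-\lambda_{z'}(n)|\le7\kappa$, both for $n<m$ and for $n\ge m$. This contradicts $\{z,z'\}\in K_0$.
\end{proof}

By OCA, $X=\bigcup_kX_k$ with $[X_k]^2\cap K_0=\emptyset$, which means:
\begin{equation}\label{eq:H}
z,z'\in X_k\text{ compatible},\ n\in U(z)\cap U(z')\quad\Longrightarrow\quad|\lambda_z(n)-\lambda_{z'}(n)|\le8\kappa .
\end{equation}
The bound holds at every such $n$, not only at almost all. The refined topology is not used again; from now on all spaces carry the product topology. Nothing is known about the complexity of the sets $X_k$, and the category arguments below do not need it.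

\subsection{One branch and certificates}
Property \eqref{eq:H} compares inputs on different branches, while we want to control inputs on a single branch $x$. A point $(y,v')$ on a branch that leaves $x$ at level $M$ controls, by \eqref{eq:H}, all inputs on $x$ that begin like $v'^1$ up to level $M$. We choose $x$ so that such points are plentiful, and we record only outputs near $-1$.

For $k\in\mathbb N$ and $n\in B$ let
\[
X_k^n=\{z\in X_k:n\in U(z),\ \lambda_z(n)<-1+3\kappa\},\qquad\mathcal M=\bigcup_{k,n}\bigl(\overline{X_k^n}\setminus\operatorname{int}\overline{X_k^n}\bigr).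
\]
The set $\mathcal M$ is meager in $X$, so by the Kuratowski--Ulam theorem we can fix $x\in2^{\mathbb N}$ with $\mathcal M_x$ meager in $\Omega^{\mathbb N}$. For $v\in\Omega^{\mathbb N}$ write $e_v,g_v,U(v),\lambda_v$ for $e_{(x,v)}$, $g_{(x,v)}$, $U(x,v)$, $\lambda_{(x,v)}$, and let $Z_k=\{v:(x,v)\in X_k\}$, so that $\bigcup_kZ_k=\Omega^{\mathbb N}$. A sequence $\tau\in\Sigma^{M+1}$ is a \emph{$k$-certificate for $n$} if there is $(y,v')\in X_k^n$ with $y\ne x$, $\Delta(x,y)=M$ and $v'^1|(M+1)=\tau$.

\begin{lemma}\label{lem:cert}
Let $v\in Z_k$ and $n\in U(v)$.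
\begin{itemize}
\item[(a)] If $v^1$ extends a $k$-certificate for $n$, then $\lambda_v(n)<-1+11\kappa$.
\item[(b)] If $v\notin\mathcal M_x$ and $\lambda_v(n)<-1+3\kappa$, then $v^1|(M+1)$ is a $k$-certificate for $n$ for all sufficiently large $M$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(y,v')$ witness the certificate. The points $(x,v)$ and $(y,v')$ of $X_k$ are compatible and $n\in U(x,v)\cap U(y,v')$, so \eqref{eq:H} gives $\lambda_v(n)\le\lambda_{(y,v')}(n)+8\kappa<-1+11\kappa$.

(b) We have $(x,v)\in X^n_k\setminus\mathcal M\subseteq\operatorname{int}\overline{X_k^n}$. So for some $M_0$ the set $X_k^n$ meets every nonempty open subset of $[x|M_0]\times[v|M_0]$. For $M\ge M_0$ take the open set of all $(y,v')$ with $y|M=x|M$, $y(M)\ne x(M)$ and $v'|(M+1)=v|(M+1)$.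
\end{proof}

Thus a finite initial part of the input can pin the output at $n$ near $-1$, for inputs in $Z_k$ whose test is passed at $n$, and every generic input with output near $-1$ has such an initial part.

\subsection{Stabilizing $k$}
To use Lemma~\ref{lem:cert} we must prescribe $v$ at will on an infinite set of coordinates and still have $v\in Z_k\setminus\mathcal M_x$ for one fixed $k$. The set of $v$ with infinitely many prescribed values is nowhere dense, so category in $\Omega^{\mathbb N}$ does not give this. We split the coordinates into three parts: a set $S$ on which $v$ is fixed once and for all to avoid $\mathcal M_x$, a set $F$ on which $v$ is free, and a set $W$ of working coordinates, used to steer $v$ into $Z_k$.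

\begin{lemma}\label{lem:stab}
There are $k$, a partition $\mathbb N=S\sqcup F\sqcup W$ with $F,W$ infinite, and $\xi\in\Omega^S$ such that
\begin{itemize}
\item[(a)] no $v\in\Omega^{\mathbb N}$ extending $\xi$ lies in $\mathcal M_x$;
\item[(b)] for every $h\in\Omega^F$ and every finite partial function $q$ from $W$ to $\Omega$, the set $\{d\in\Omega^W:q\subset d,\ \xi\cup h\cup d\in Z_k\}$ is nonmeager in $\Omega^W$.
\end{itemize}
\end{lemma}

\begin{proof}
Take blocks $I_j,u_j$ for $\mathcal M_x$ from Lemma~\ref{lem:block} and let $S_0=\bigcup_jI_{2j}$, $\xi_0=\bigcup_ju_{2j}$. Then $\mathbb N\setminus S_0$ is infinite and no $v\supset\xi_0$ lies in $\mathcal M_x$. Suppose that the lemma fails. We construct $\xi_0\subset\xi_1\subset\cdots$, with $\xi_k\in\Omega^{S_k}$ and $\mathbb N\setminus S_k$ infinite, such that no $v\supset\xi_{k+1}$ lies in $Z_k$. Given $\xi_k$, split $\mathbb N\setminus S_k=F\sqcup W$ into infinite sets. Since (a) holds for $\xi_k$, (b) fails for $k,S_k,F,W,\xi_k$ and some $h,q$. Let $W'=W\setminus\operatorname{dom}q$. The map $d'\mapsto q\cup d'$ is a homeomorphism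 of $\Omega^{W'}$ onto the clopen set $[q]\subseteq\Omega^W$, and a subset of a clopen set is meager in it if and only if it is meager in the whole space. So $H=\{d'\in\Omega^{W'}:\xi_k\cup h\cup q\cup d'\in Z_k\}$ is meager in $\Omega^{W'}$. Take blocks $I_j\subseteq W'$, $u_j$ for $H$ and let $\xi_{k+1}=\xi_k\cup h\cup q\cup\bigcup_ju_{2j}$, with domain $S_{k+1}$. The complement of $S_{k+1}$ contains $\bigcup_jI_{2j+1}$ and is infinite. If $v\supset\xi_{k+1}$, then $v|W'\notin H$, so $v\notin Z_k$. Now any $v\supset\bigcup_k\xi_k$ lies in no $Z_k$, although $\bigcup_kZ_k=\Omega^{\mathbb N}$.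
\end{proof}

Fix $k,S,F,W,\xi$ as in the lemma; \emph{certificate} now means $k$-certificate. Let $A_1=F^x$. Its infinite subsets are the sets $A^x$ with $A\subseteq F$ infinite.

\subsection{Norming triples, windows and clause (i)}
A failure of (i) or (ii) is witnessed by an object of the following kind. A triple $(A,f,C)$ is \emph{norming} if $A\subseteq F$ and $C\subseteq B$ are infinite, $f\in\{-1,1\}^A$, and $\mu_t(f^x)\ge1-\kappa$ for all $t\in C^*$. By Lemma~\ref{lem:rows}(c), if $A\subseteq F$, $C_0\subseteq B$ and $\|T_{C_0,A^x}\|>1-\kappa$, then there is a norming triple $(A,f,C)$ with $C\subseteq C_0$.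

\begin{lemma}\label{lem:norming}
Let $(A,f,C)$ be norming and $v\in\Omega^{\mathbb N}$. If $v^2|A=^*f$, then $C\subseteq^*U(v)$. If $v^1|A=^*-f$, then $\lambda_v(n)<-1+3\kappa$ for almost all $n\in C$.
\end{lemma}

\begin{proof}
Let $t\in C^*$. In the first case $g_v-f^x$ vanishes at almost all points of $A^x$ and equals $g_v$ off $A^x$, so Lemma~\ref{lem:conc} gives $\mu_t(g_v)\ge\mu_t(f^x)-\kappa\ge1-2\kappa$. In the second case $e_v+f^x$ vanishes at almost all points of $A^x$ and equals $e_v$ off $A^x$, so $\mu_t(e_v)\le-\mu_t(f^x)+\kappa\le-1+2\kappa$. Now apply Lemma~\ref{lem:ultra}.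
\end{proof}

If a row of a matrix is supported by $[l,M]$ and has almost all of its mass $1$ on $F$, then setting the input on $F\cap[l,M]$ equal to minus the signs of the row makes the output nearly $-1$, whatever the input is below $l$. We take this as the definition of a window, with certificates in place of outputs. Call $\pi\in\Sigma^l$ \emph{admissible} if it agrees with $\xi^1$ on $S\cap[0,l)$.

\begin{definition}
Let $n\in B$ and $l\in\mathbb N$. An \emph{$l$-window for $n$} is a pair $(M,\theta)$, with $M\ge l$ and $\theta\in\Sigma^{F\cap[l,M]}$, such that for every admissible $\pi\in\Sigma^l$ there is $\eta\in\Sigma^{W\cap[l,M]}$ for which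
\[
\pi\ \cup\ \xi^1|(S\cap[l,M])\ \cup\ \theta\ \cup\ \eta\ \in\Sigma^{M+1}
\]
is a certificate for $n$.
\end{definition}

The free part $\theta$ does not depend on $\pi$; the working part $\eta$ may.

\begin{lemma}\label{lem:window}
If $(A,f,C)$ is norming and $l\in\mathbb N$, then almost all $n\in C$ have an $l$-window.
\end{lemma}

\begin{proof}
Let $\hat f\in\Sigma^F$ equal $f$ on $A$ and $0$ on $F\setminus A$. For each admissible $\pi\in\Sigma^l$ define $h_\pi\in\Omega^F$ by $h_\pi^1=\pi$ on $F\cap[0,l)$, $h_\pi^1=-\hat f$ on $F\setminus[0,l)$ and $h_\pi^2=\hat f$, and define $q_\pi(i)=(\pi(i),0)$ for $i\in W\cap[0,l)$. By Lemma~\ref{lem:stab}(b) there is $d_\pi\supset q_\pi$ in $\Omega^W$ with $v_\pi=\xi\cup h_\pi\cup d_\pi\in Z_k$, and $v_\pi\notin\mathcal M_x$ by Lemma~\ref{lem:stab}(a). We have $v_\pi^1|l=\pi$, $v_\pi^1|A=^*-f$ and $v_\pi^2|A=f$. There are finitely many $\pi$, so by Lemma~\ref{lem:norming} almost all $n\in C$ satisfy $n\in U(v_\pi)$ and $\lambda_{v_\pi}(n)<-1+3\kappa$ for all $\pi$. For such $n$, Lemma~\ref{lem:cert}(b) gives $M\ge l$ such that $v_\pi^1|(M+1)$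 is a certificate for $n$ for all $\pi$. Then $\theta=-\hat f|(F\cap[l,M])$ and $\eta=d_\pi^1|(W\cap[l,M])$ show that $(M,\theta)$ is an $l$-window for $n$.
\end{proof}

For $n\in B$ let $l(n)$ be the largest $l\le n$ such that $n$ has an $l$-window, and $l(n)=0$ if there is none; the restriction $l\le n$ only ensures that a largest $l$ exists. Let $E_m=\{n\in B:l(n)=m\}$.

\begin{proof}[Proof of (i)]
If $\|T_{E_m,F^x}\|>1-\kappa$, there is a norming triple $(F,f,C)$ with $C\subseteq E_m$. By Lemma~\ref{lem:window} some $n\in C$ with $n\ge m+1$ has an $(m+1)$-window, so $l(n)>m$. This contradicts $n\in E_m$.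
\end{proof}

\subsection{Sparse sets and clause (ii)}
Let $C_0\subseteq B$ meet each $E_m$ in a finite set, and let $A\subseteq F$ be infinite. We need an infinite $A'\subseteq A$ with $\|T_{C_0,A'^x}\|\le1-\kappa$. We may assume that $C_0$ is infinite and, after removing finitely many points, disjoint from $E_0$. Then each $n\in C_0$ has an $l(n)$-window $(M_n,\theta_n)$, which we fix. The intervals $[l(n),M_n]$, $n\in C_0$, satisfy the hypothesis of Lemma~\ref{lem:sparse}; this is where the assumption on $C_0$ is used, and why $A'$ depends on $C_0$. Let $A'\subseteq A$ be infinite and meet each of these intervals in at most one point.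

Suppose that $\|T_{C_0,A'^x}\|>1-\kappa$, and let $(A',f,C)$ be norming with $C\subseteq C_0$. The input $f$ gives output near $+1$ on $C$. We shall change it inside some windows so that the output becomes near $-1$ at the corresponding points. On $A'$ this changes at most one value per window, and off $A'$ changes are hardly seen, so these single points must carry almost all the mass. This will contradict diffuseness.

By Lemma~\ref{lem:sparse}(b) choose distinct $n_p\in C$, $p\in\mathbb N$, with $l(n_{p+1})>M_{n_p}$. Write $l_p=l(n_p)$ and $V_p=[l_p,M_{n_p}]$; the $V_p$ are pairwise disjoint and $l_p\to\infty$. For each $p$ and each admissible $\pi\in\Sigma^{l_p}$ fix $\eta_{p,\pi}\in\Sigma^{W\cap V_p}$ such that $\pi\cup\xi^1|(S\cap V_p)\cup\theta_{n_p}\cup\eta_{p,\pi}$ is a certificate for $n_p$. For $J\subseteq\mathbb N$ let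
\[
C_J=\{n_p:p\in J\},\qquad V_J=\bigcup_{p\in J}V_p,\qquad D_J=(A'\cap V_J)^x .
\]
We claim that for every infinite $P\subseteq\mathbb N$,
\begin{equation}\label{eq:DP}
\|T_{C_P,D_P}\|\ge1-\tfrac{13}2\kappa .
\end{equation}

\emph{The free coordinates.} Fix $P$ and define $h\in\Omega^F$ by
\[
h^1=\begin{cases}\theta_{n_p}&\text{on }F\cap V_p,\ p\in P,\\ f&\text{on }A'\setminus V_P,\\ 0&\text{elsewhere on }F,\end{cases}\qquad\qquad h^2=\begin{cases}f&\text{on }A',\\0&\text{elsewhere on }F.\end{cases}
\]
We must fix $h$ before we choose the working coordinates, on which the initial parts $\pi$ depend. This is why $\theta$ was required to be independent of $\pi$.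

\emph{The working coordinates.} Say that $d\in\Omega^W$ \emph{hits} $p\in P$ if $d^1|(W\cap V_p)=\eta_{p,\pi}$ for $\pi=(\xi\cup h\cup d)^1|l_p$, which is admissible. For each $m$, the set of $d$ that hit some $p\ge m$ in $P$ is open, because hitting $p$ depends only on $d|(W\cap[0,M_{n_p}])$. It is also dense: given a finite partial function $q$ on $W$, choose $p\ge m$ in $P$ with $\operatorname{dom}q\subseteq[0,l_p)$, extend $q$ arbitrarily to $W\cap[0,l_p)$, read off $\pi$, and put $\eta_{p,\pi}$ as first coordinate on $W\cap V_p$. So the set of $d$ that hit infinitely many $p\in P$ is comeager. By Lemma~\ref{lem:stab}(b) with $q=\emptyset$ it contains some $d$ with $v=\xi\cup h\cup d\in Z_k$. Let $J\subseteq P$ be the infinite set of $p$ hit by $d$. Category lets us hit infinitely many $p$, not all of them; this is why \eqref{eq:DP} is proved for every $P$, and why Definition~\ref{def:diffuse} speaks of all infinite subsets of $C$.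

\emph{The estimate.} For $p\in J$, $v^1|(M_{n_p}+1)=\pi\cup\xi^1|(S\cap V_p)\cup\theta_{n_p}\cup\eta_{p,\pi}$ with $\pi=v^1|l_p$, which is a certificate for $n_p$. Since $v^2|A'=f$, Lemma~\ref{lem:norming} gives $C\subseteq^*U(v)$. By Lemma~\ref{lem:cert}(a), $\lambda_v(n_p)<-1+11\kappa$ for almost all $p\in J$. Let $t\in C_J^*$, so that $t\in C^*$ and $t\in C_P^*$. Then $\mu_t(e_v)\le-1+11\kappa$ and $\mu_t(f^x)\ge1-\kappa$, and $|\mu_t(e_v\chi_{A_0\setminus A'^x})|\le\kappa$ by Lemma~\ref{lem:conc}. For $\varphi=(f^x-e_v)\chi_{A'^x}=f^x-e_v+e_v\chi_{A_0\setminus A'^x}$ we obtain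
\[
\mu_t(\varphi)\ge(1-\kappa)+(1-11\kappa)-\kappa=2-13\kappa .
\]
The function $\varphi$ is bounded by $2$ and is $D_P$-supported, because $v^1=f$ on $A'\setminus V_P$. Hence $|\mu_t|(D_P)\ge1-\frac{13}2\kappa$, which proves \eqref{eq:DP}.

\emph{The contradiction.} As $\kappa\le\frac1{16}$, the right side of \eqref{eq:DP} is positive, so $D_P\neq\emptyset$ for every infinite $P$. Therefore the set $P_0=\{p:A'\cap V_p\ne\emptyset\}$ has finite complement. For $p\in P_0$ let $i_p$ be the unique point of $A'\cap V_p$ and put $\sigma(n_p)=x|i_p$. Since the $V_p$ are disjoint, $\sigma:C_{P_0}\to A_0$ is injective. Every infinite subset of $C_{P_0}$ has the form $C_P$ with $P\subseteq P_0$ infinite, and $\sigma(C_P)=D_P$. So \eqref{eq:DP} gives $\|T_{C',\sigma(C')}\|>1-8\kappa$ for all infinite $C'\subseteq C_{P_0}$, although $T$ is $(1-8\kappa)$-diffuse on $(B,A_0)$. This is the only use of diffuseness. It proves (ii), and with it Proposition~\ref{prop:reduce}. \hfill$\square$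

\section{A counterexample under CH}\label{sec:ch}

Let $\mathcal B=\mathcal P(\mathbb N)/\mathrm{fin}$ be the Boolean algebra of subsets of $\mathbb N$ modulo $=^*$. We use the same letter for a set and its class, so $a\le b$ means $a\subseteq^*b$ and $a=0$ means that $a$ is finite. An automorphism $\Phi$ of $\mathcal B$ induces an isometric automorphism $T$ of $\ell_\infty/c_0$ with $T[\chi_a]=[\chi_{\Phi(a)}]$: for a partition $a_1,\dots,a_k$ of $\mathbb N$ put $T[\sum_j\gamma_j\chi_{a_j}]=[\sum_j\gamma_j\chi_{\Phi(a_j)}]$, note that both classes have norm $\max\{|\gamma_j|:a_j\ne0\}$, and extend by density. Suppose that $(A,B,\sigma,r)$ is a trivial fragment of this $T$. Taking $f=\chi_A$ gives $[\chi_{\Phi(A)\cap B}]=r[\chi_B]$, so $r=1$, and taking $f=\chi_a$ gives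
\begin{equation}\label{eq:ch}
\Phi(a)\cap B=^*\sigma^{-1}(a)\qquad\text{for all }a\subseteq A .
\end{equation}
We build $\Phi$ so that \eqref{eq:ch} fails for every triple $(A,B,\sigma)$.

\emph{One-step extensions.} Let $\Phi_0:\mathbb A\to\mathbb B$ be an isomorphism between subalgebras of $\mathcal B$, and let $a,b\in\mathcal B$ satisfy, for all $u\in\mathbb A$,
\begin{equation}\label{eq:ext}
u\cap a=0\iff\Phi_0(u)\cap b=0,\qquad u\le a\iff\Phi_0(u)\le b .
\end{equation}
Then $(u\cap a)\cup(u'\setminus a)\mapsto(\Phi_0(u)\cap b)\cup(\Phi_0(u')\setminus b)$, for $u,u'\in\mathbb A$, is an isomorphism from the algebra generated by $\mathbb A$ and $a$ onto the algebra generated by $\mathbb B$ and $b$; it extends $\Phi_0$ and sends $a$ to $b$. Indeed, $(u,u')$ and $(w,w')$ give the same element exactly when $(u\mathbin{\triangle}w)\cap a=0$ and $u'\mathbin{\triangle}w'\le a$, so the map is well defined and injective, and the Boolean operations act on the pairs $(u,u')$ coordinatewise.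

We also use that countably many infinite sets can be shrunk to pairwise disjoint infinite subsets: visit each set infinitely often and assign to it a point not used before.

\emph{Adding a given element.} We recall the standard fact that, if $\mathbb A$ is countable, every $a\in\mathcal B$ has some $b$ satisfying \eqref{eq:ext}; applied to $\Phi_0^{-1}$, it also adds a given element to the range. Let $\mathcal I=\{u\in\mathbb A:u\le a\}$ and $\mathcal J=\{u\in\mathbb A:u\cap a=0\}$; both are closed under finite unions and under passing to smaller elements of $\mathbb A$. If $u\notin\mathcal J$, then $u\setminus j\ne0$ for all $j\in\mathcal J$, so a pseudo-intersection gives an infinite $Y_u\le\Phi_0(u)$ with $Y_u\cap\Phi_0(j)=0$ for all $j\in\mathcal J$. For $u\notin\mathcal I$ we get in this way an infinite $Y'_u\le\Phi_0(u)$ with $Y'_u\cap\Phi_0(i)=0$ for all $i\in\mathcal I$. Shrink all $Y_u,Y_u'$ to be pairwise disjoint. Let $(y_m)$ list representatives of $\Phi_0(\mathcal I)$ and the sets $Y_u$, and let $(y'_m)$ list representatives of $\Phi_0(\mathcal J)$ and the sets $Y_u'$. Every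 $y_m\cap y'_{m'}$ is finite, so $b=\bigcup_m(y_m\setminus\bigcup_{m'\le m}y'_{m'})$ satisfies $y_m\le b$ and $y_m'\cap b=0$ for all $m$. This gives \eqref{eq:ext}: if $u\in\mathcal I$ then $\Phi_0(u)\le b$, and if $u\notin\mathcal I$ then $Y_u'$ shows $\Phi_0(u)\not\le b$; if $u\in\mathcal J$ then $\Phi_0(u)\cap b=0$, and if $u\notin\mathcal J$ then $Y_u$ shows $\Phi_0(u)\cap b\neq0$.

\emph{Defeating a triple.} Let $\mathbb A$ be countable and let $\sigma:B\to A$ be a bijection of infinite sets with $A\in\mathbb A$. Say that $a\subseteq A$ \emph{splits $\mathbb A$ below $A$} if $u\cap a\ne0$ and $u\setminus a\neq0$ for all nonzero $u\le A$ in $\mathbb A$. Such $a$ exists: choose pairwise disjoint infinite sets $Y_u,Y_u'\subseteq u\cap A$ for all these $u$ and let $a=\bigcup_uY_u$. For such $a$ and $u\in\mathbb A$ we have $u\cap a=0$ if and only if $u\cap A=0$, and $u\le a$ if and only if $u=0$. Choose also $b\subseteq\Phi_0(A)$ splitting $\mathbb B$ below $\Phi_0(A)$; then $b'=\Phi_0(A)\setminus b$ splits it too. By the two equivalences, read in $\mathbb A$ and in $\mathbb B$, both $(a,b)$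 and $(a,b')$ satisfy \eqref{eq:ext}. The sets $b\cap B$ and $b'\cap B$ are disjoint and $\sigma^{-1}(a)$ is infinite, so at most one of them is $=^*\sigma^{-1}(a)$. Sending $a$ to $b$ or to $b'$ accordingly, we extend $\Phi_0$ so that \eqref{eq:ch} fails at $a$.

\begin{proof}[Proof of Proposition~\ref{prop:ch}]
By CH, list the elements of $\mathcal B$ as $(a_\alpha)_{\alpha<\omega_1}$ and the triples $(A,B,\sigma)$, with $\sigma:B\to A$ a bijection of infinite sets, as $(A_\alpha,B_\alpha,\sigma_\alpha)_{\alpha<\omega_1}$. Build an increasing chain of isomorphisms $\Phi_\alpha$ between countable subalgebras of $\mathcal B$. Start with the identity on $\{0,\mathbb N\}$ and take unions at limit stages. To pass from $\Phi_\alpha$ to $\Phi_{\alpha+1}$, add $a_\alpha$ to the domain and to the range, add $A_\alpha$ to the domain, and then defeat the $\alpha$-th triple. The union $\Phi$ is an automorphism of $\mathcal B$ for which \eqref{eq:ch} fails for every triple, so the induced isometric automorphism is not somewhere trivial. Since CH is consistent relative to ZFC, independence follows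 from Corollary~\ref{cor:answer}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KRP}
Piotr Koszmider and Crist\'obal Rodriguez-Porras, \emph{On automorphisms of the Banach space $\ell_\infty/c_0$}, arXiv:1501.03466 (2015).

\bibitem{Tod}
S.~Todorcevic, \emph{Partition Problems in Topology}, Contemp. Math. 84, 1989.

\end{thebibliography}
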